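\title{The lowest continuous $K$-group of a rigid space}

\begin{abstract}
Let $k$ be a complete discretely valued field and let $X$ be a quasi-compact and quasi-separated rigid $k$-space of dimension at most $d$. We prove that the pro-abelian group $K^{\mathrm{cont}}_{-d}(X)$ is constant and naturally isomorphic to $H^d(X;\mathbb Z)$. The proof compares continuous $K$-theory of $X$ with the $K$-theory of the special fibers of its formal models and passes to the Zariski--Riemann space, where the computation reduces to valuation rings. We also show that in degree $1-d$ constancy can fail, already for smooth proper $X$.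
\end{abstract}

\section{Introduction}

Throughout, $k$ is a complete discretely valued field with valuation ring $k^\circ$, uniformizer $\pi$ and residue field $\tilde k$, and $K$ denotes nonconnective algebraic $K$-theory of rings and schemes. We abbreviate ``quasi-compact and quasi-separated'' to qcqs.

\subsection{Continuous $K$-theory}

An affinoid $k$-algebra carries a topology that the spectrum $K(A)$ does not see. Continuous $K$-theory takes the topology into account in two steps. For a $\pi$-adic ring $A_0$ one replaces $K(A_0)$ by the tower of the spectra $K(A_0/\pi^n)$, kept as a formal object: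
\[
K^{\mathrm{cont}}(A_0)=\text{``}{\lim}\text{''}_n\,K(A_0/\pi^n).
\]
This is an object of the $\infty$-category $\mathrm{Pro}(\mathrm{Sp})$ of pro-spectra. Let $\mathrm{Sp}^+$ be the $\infty$-category of bounded-above spectra (those whose homotopy groups vanish in large degrees), and put
\[
D=\mathrm{Pro}(\mathrm{Sp}^+).
\]
A pro-spectrum $\text{``}{\lim}\text{''}_j\,E_j$ is sent to $D$ through its Postnikov truncations, that is, to $\text{``}{\lim}\text{''}_{j,n}\,\tau_{\le n}E_j$. This does not change the homotopy pro-groups $\text{``}{\lim}\text{''}_j\,\pi_qE_j$.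

An affinoid algebra $A$ is itself killed by reduction modulo $\pi$, so one passes through a ring of definition $A_0$, with $A=A_0[\pi^{-1}]$. Following Morrow, $K^{\mathrm{cont}}(A)$ is defined by the pushout square
\begin{equation}\label{eq:pushout}
\begin{array}{ccc}
K(A_0) & \longrightarrow & K(A_0[\pi^{-1}])\\
\downarrow & & \downarrow\\
K^{\mathrm{cont}}(A_0) & \longrightarrow & K^{\mathrm{cont}}(A),
\end{array}
\end{equation}
and regarded as an object of $D$. In words: the $K$-theory of $A_0$ is made continuous, while the difference between $A_0$ and $A$ is left as it is in algebraic $K$-theory. We take rings of definition topologically of finite type over $k^\circ$. The object $K^{\mathrm{cont}}(A)$ is independent of $A_0$, in the following sense: the square \eqref{eq:pushout} is functorial in $A_0$, and $K^{\mathrm{cont}}$ is a functor on affinoid algebras whose pullback to pairs $(A,A_0)$ is this functorial pushout. For an affinoid space covered by two affinoid subdomains the Mayer--Vietoris square of $K^{\mathrm{cont}}$ is cartesian in $D$. Consequently there is a unique sheaf $K^{\mathrm{cont}}$ on rigid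 $k$-spaces with the admissible topology, with values in $D$, such that $K^{\mathrm{cont}}(\mathrm{Spm}\,A)\simeq K^{\mathrm{cont}}(A)$ for all affinoid $A$. We take these facts as given and write $K^{\mathrm{cont}}_i(X)$ for the homotopy pro-groups of $K^{\mathrm{cont}}(X)$. A pro-abelian group is \emph{constant} if it is isomorphic to an abelian group viewed as a pro-object.

Let $H^i(X;\mathbb Z)$ be the cohomology of the constant sheaf $\mathbb Z$ on $X$ for the admissible topology. Equivalently, it is the cohomology of the constant sheaf $\mathbb Z$ on the Zariski--Riemann space $\langle X\rangle$ of $X$, recalled in Section~\ref{ss:models}. For qcqs $X$ of dimension $d$ it is known that $K^{\mathrm{cont}}_{-i}(X)=0$ and $H^i(X;\mathbb Z)=0$ for $i>d$. The question is what happens in the last degree where the groups can be nonzero.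

\subsection{The lowest group}

The case of schemes suggests an answer. For a noetherian scheme $Y$ of dimension $d$ there is a descent spectral sequence $H^p(Y;\mathcal K_q)\Rightarrow K_{q-p}(Y)$, where $\mathcal K_q$ is the sheaf with stalks $K_q(\mathcal O_{Y,y})$ and $0\le p\le d$. The rank identifies $\mathcal K_0$ with the constant sheaf $\mathbb Z$. If the local rings of $Y$ have no negative $K$-groups, then only the corner $(p,q)=(d,0)$ contributes to degree $-d$, and $K_{-d}(Y)\cong H^d(Y;\mathbb Z)$. For singular $Y$ this hypothesis can fail, and so can the conclusion (Example~\ref{ex:node}). A rigid space, however, does not change when one blows up a formal model along the special fiber. After all such blow-ups the local rings become valuation rings, up to an ideal that is invisible modulo $\pi$, and valuation rings have no negative $K$-groups. One is led to the following conjecture, stated in \cite{Dahlhausen}.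

\medskip
\noindent\textbf{Conjecture.} \emph{Let $X$ be a qcqs rigid $k$-space of dimension $d$. Then $K^{\mathrm{cont}}_{-d}(X)\cong H^d(X;\mathbb Z)$ as pro-abelian groups. In particular $K^{\mathrm{cont}}_{-d}(X)$ is constant.}
\medskip

We prove it for every $d\ge0$, with no further hypothesis on $X$.

\begin{theorem}\label{thm:main}
Let $X$ be a qcqs rigid $k$-space with $\dim X\le d$.
\begin{enumerate}
\item[(a)] The pro-abelian group $K^{\mathrm{cont}}_{-i}(X)$ is constant for all $i\ge d$.
\item[(b)] $K^{\mathrm{cont}}_{-d}(X)\cong H^d(X;\mathbb Z)$, and $K^{\mathrm{cont}}_{-i}(X)=0$ for $i>d$.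
\item[(c)] For every formal model $\mathfrak X$ of $X$ and all $i\ge d$, the natural map
\[
\operatorname*{colim}_{\mathfrak X'}K_{-i}(\mathfrak X'/\pi)\longrightarrow K^{\mathrm{cont}}_{-i}(X)
\]
is an isomorphism, where $\mathfrak X'$ runs over the admissible blow-ups of $\mathfrak X$.
\item[(d)] The isomorphism $K^{\mathrm{cont}}_{-d}(X)\cong H^d(X;\mathbb Z)$ is natural in $X$ among qcqs rigid spaces of dimension $\le d$.
\end{enumerate}
\end{theorem}

The map in (c) is the middle arrow of the sequence \eqref{eq:colimit} below. One degree higher, the picture breaks down.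

\begin{theorem}\label{thm:sharp}
For each $d\ge1$ there are a field $k$ and a smooth proper rigid $k$-space $X$ of dimension $d$ such that $K^{\mathrm{cont}}_{1-d}(X)$ is not constant. In particular $K^{\mathrm{cont}}_{1-d}(X)\not\cong H^{d-1}(X;\mathbb Z)$.
\end{theorem}

\subsection{The method}

The heuristic above cannot be run directly on $K^{\mathrm{cont}}$: stalks and the descent spectral sequence are tools for sheaves of spectra and abelian groups, while $K^{\mathrm{cont}}$ takes values in pro-spectra. The way out is to squeeze $K^{\mathrm{cont}}(X)$ between two honest spectra. For a formal model $\mathfrak X$ of $X$ there is a fiber sequence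
\[
F(\mathfrak X)\longrightarrow K^{\mathrm{cont}}(\mathfrak X)\longrightarrow K^{\mathrm{cont}}(X)
\]
in which $F(\mathfrak X)$ is a spectrum, and the middle term agrees with $K(\mathfrak X/\pi)$ in degrees $\le-d$. This gives constancy (Section~\ref{sec:fiber}). From then on everything takes place in abelian groups. We pass to the colimit over all admissible blow-ups of $\mathfrak X$ and compute the two outer terms by descent on $\langle X\rangle$ (Section~\ref{sec:proof}). The input is a description of the local rings of $\langle X\rangle$ (Section~\ref{sec:local}) and of their negative $K$-groups (Section~\ref{sec:stalks}). Section~\ref{sec:examples} shows the mechanism in small examples, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.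

\section{Background}\label{sec:background}

\subsection{Pro-spectra and pro-abelian groups}

Pro-objects may be indexed by directed sets, and
\[
\mathrm{Map}(\text{``}{\lim}\text{''}_i\,E_i,\text{``}{\lim}\text{''}_j\,E'_j)=\lim_j\operatorname*{colim}_i\mathrm{Map}(E_i,E'_j).
\]
The $\infty$-category $D$ is stable and has all small limits. We use three facts.

\begin{enumerate}
\item[(P1)] \emph{The functor $\mathrm{Pro}(\mathrm{Sp})\to D$ is exact.} For $\mathcal A=\mathrm{Sp}$ or $\mathrm{Sp}^+$, identify $\mathrm{Pro}(\mathcal A)^{\mathrm{op}}$ with the accessible exact functors $\mathcal A\to\mathrm{Sp}$, a pro-object going to the functor that it corepresents. A map from a spectrum $E$ to a bounded-above spectrum factors uniquely through $\tau_{\le n}E$ for large $n$, so our functor becomes restriction along $\mathrm{Sp}^+\subset\mathrm{Sp}$, which is exact.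
\item[(P2)] \emph{The functor $\mathrm{Sp}\to D$, $E\mapsto\text{``}{\lim}\text{''}_n\,\tau_{\le n}E$, is exact and fully faithful.} Exactness follows from (P1), and
\[
\lim_m\operatorname*{colim}_n\mathrm{Map}(\tau_{\le n}E,\tau_{\le m}E')=\lim_m\mathrm{Map}(E,\tau_{\le m}E')=\mathrm{Map}(E,E').
\]
We regard $\mathrm{Sp}$ as a full subcategory of $D$. It is closed under finite limits, and its objects have constant homotopy pro-groups.
\item[(P3)] \emph{Fiber sequences in $D$ give long exact sequences in the abelian category $\mathrm{Pro}(\mathrm{Ab})$, and $\mathrm{Ab}\to\mathrm{Pro}(\mathrm{Ab})$ is exact and fully faithful.} Kernels and cokernels of levelwise maps are computed levelwise, and $\text{``}{\lim}\text{''}_j\,N_j=0$ if and only if every $j$ admits $j'\ge j$ with $N_{j'}\to N_j$ zero.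
\end{enumerate}

Constancy will come from the following closure property.

\begin{lemma}\label{lem:extension}
If $0\to A\to E\to B\to0$ is exact in $\mathrm{Pro}(\mathrm{Ab})$ and $A$, $B$ are constant, then $E$ is constant.
\end{lemma}

\begin{proof}
Write $E=\text{``}{\lim}\text{''}_j\,E_j$. The map $A\to E$ is a compatible family of maps $A\to E_j$; let $N_j\subset A$ be their kernels. Injectivity means $\text{``}{\lim}\text{''}_j\,N_j=0$. The transition maps of $(N_j)$ are inclusions, so $N_{j_0}=0$ for some $j_0$, and after restricting to $j\ge j_0$ all maps $A\to E_j$ are injective. Put $B_j=E_j/A$. Then $\text{``}{\lim}\text{''}_j\,B_j$ is the cokernel of $A\to E$, so there are compatible maps $B\to B_j$ that induce an isomorphism of pro-groups. Let $E'_j=E_j\times_{B_j}B$, an extension of $B$ by $A$. The five lemma in $\mathrm{Pro}(\mathrm{Ab})$ gives $\text{``}{\lim}\text{''}_j\,E'_j\cong E$. The transition maps of $(E'_j)$ are the identity on $A$ and on $B$, hence isomorphisms.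
\end{proof}

\subsection{Algebraic $K$-theory}

For a ring $R$ and a nonzerodivisor $\pi\in R$ put
\[
K(R\text{ on }\pi)=\mathrm{fib}\bigl(K(R)\to K(R[\pi^{-1}])\bigr).
\]
We use the following standard facts; all rings are commutative.

\begin{enumerate}
\item[(K1)] (Thomason--Trobaugh.) $K(R\text{ on }\pi)\simeq K(\mathrm{Perf}_\pi(R))$, where $\mathrm{Perf}_\pi(R)$ consists of the perfect complexes $P$ with $P[\pi^{-1}]\simeq0$. Moreover $K$ satisfies Mayer--Vietoris for quasi-compact open subsets of qcqs schemes.
\item[(K2)] $K(R)$, and hence $K(R\text{ on }\pi)$, commutes with filtered colimits in $R$.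
\item[(K3)] (Bass' formula.) For $j\le0$, naturally in $S$,
\[
K_{j-1}(S)=\mathrm{coker}\bigl(K_j(S[t])\oplus K_j(S[t^{-1}])\to K_j(S[t^{\pm1}])\bigr).
\]
\item[(K4)] $K_1(S)=\mathrm{GL}(S)^{\mathrm{ab}}$. If $S$ is local, then $K_0(S)=\mathbb Z$ via the rank and $K_1(S)=S^*$ via the determinant.
\item[(K5)] Negative $K$-groups of regular noetherian rings, and of smooth varieties over a field, vanish. If $R$ is regular noetherian, then $K_0(R)\to K_0(R[\pi^{-1}])$ is surjective. By the long exact sequence, $K_q(R\text{ on }\pi)=0$ for $q<0$ and such $R$.
\end{enumerate}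

Fact (K5) is used only in the examples and in Section~\ref{sec:sharp}.

\begin{lemma}[Nil-invariance]\label{lem:nil}
Let $N\subset S$ be a nil ideal. Then $K_q(S)\to K_q(S/N)$ is bijective for $q\le0$ and surjective for $q=1$.
\end{lemma}

\begin{proof}
For $q=1$: a lift of an invertible matrix has a determinant that is a unit modulo $N$, hence a unit; now use (K4).

For $q=0$ we show that reduction is a bijection on isomorphism classes of finitely generated projective modules. Let $a\in M_r(S)$ lift an idempotent matrix. The entries of $a-a^2$ generate a finitely generated, hence nilpotent, ideal contained in $N$, so $a-a^2$ is nilpotent. The matrix $a'=3a^2-2a^3$ satisfies $a'-a=-(a-a^2)(1-2a)$ and $a'-a'^2=(a-a^2)^2(3-2a)(1+2a)$. So iterating $a\mapsto a'$ ends in an idempotent lift, and projectives lift. If $P/NP\cong Q/NQ$ with $P,Q$ finitely generated projective, lift the isomorphism to $P\to Q$. The lift is surjective by Nakayama's lemma, hence split; its kernel is finitely generated and vanishes modulo $N$, hence is zero.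

For $q<0$ use (K3) and descending induction on $q$: the ideals $N[t]$, $N[t^{-1}]$ and $N[t^{\pm1}]$ are again nil.
\end{proof}

\subsection{Formal models and the Zariski--Riemann space}\label{ss:models}

A formal $k^\circ$-scheme is \emph{admissible} if it is locally of the form $\mathrm{Spf}\,A_0$ with $A_0$ a $\pi$-torsion free quotient of some $k^\circ\langle T_1,\dots,T_m\rangle$. Let $\mathcal C$ be the category of quasi-compact admissible formal $k^\circ$-schemes. For $\mathfrak X\in\mathcal C$ put $\mathfrak X_n=\mathfrak X/\pi^n$. Since $k^\circ$ is noetherian, $\mathfrak X_n$ is a noetherian scheme, and $|\mathfrak X|=|\mathfrak X_n|$ is a noetherian space. The generic fiber functor $\mathfrak X\mapsto\mathfrak X_\eta$ sends $\mathrm{Spf}\,A_0$ to $\mathrm{Spm}\,A_0[\pi^{-1}]$, sends finite open covers to admissible covers, and is compatible with intersections of open subsets. A \emph{(formal) model} of $X$ is an $\mathfrak X\in\mathcal C$ with an isomorphism $\mathfrak X_\eta\cong X$.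

An \emph{admissible blow-up} $\mathfrak X'\to\mathfrak X$ is the formal blow-up of a coherent ideal $\mathcal A\subset\mathcal O_{\mathfrak X}$ containing a power of $\pi$. The ideal $\mathcal A\mathcal O_{\mathfrak X'}$ is invertible. If $\mathfrak X=\mathrm{Spf}\,A_0$ and $\mathcal A=(f_0,\dots,f_r)$, then $\mathfrak X'$ is covered by charts whose rings are the quotients of $A_0\langle\xi_0,\dots,\xi_r\rangle/(f_i\xi_j-f_j)_j$ by their $\pi$-power torsion, for $i=0,\dots,r$. The theory of Raynaud and Bosch--L\"utkebohmert \cite[\S\S8.2--8.4]{Bosch} gives, for qcqs $X$ and $Y$: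

\begin{enumerate}
\item[(M1)] $X$ has a model.
\item[(M2)] Admissible blow-ups induce isomorphisms on generic fibers and are closed under composition. The admissible blow-ups of a model $\mathfrak X$ form a directed system $\mathrm{Bl}(\mathfrak X)$, which is cofinal among all models of $X$.
\item[(M3)] For every $f\colon Y\to X$ and every model $\mathfrak X'$ of $X$ there are a model $\mathfrak Y'$ of $Y$ and a morphism $\mathfrak Y'\to\mathfrak X'$ with generic fiber $f$.
\end{enumerate}

The \emph{Zariski--Riemann space} of $X$ is $\langle X\rangle=\lim_{\mathfrak X'\in\mathrm{Bl}(\mathfrak X)}|\mathfrak X'|$, with projections $\rho_{\mathfrak X'}\colon\langle X\rangle\to|\mathfrak X'|$. By (M2) it does not depend on $\mathfrak X$. The hypothesis $\dim X\le d$ enters the proof only through the next lemma.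

\begin{lemma}\label{lem:dim}
If $\mathfrak X$ is a model of $X$ and $\dim X\le d$, then $\dim|\mathfrak X|\le d$.
\end{lemma}

\begin{proof}
Let $\mathrm{Spf}\,A_0\subset\mathfrak X$ be a nonempty affine open. By Noether normalization there is a finite injection $\tilde k[T_1,\dots,T_m]\to A_0/\pi$. Lift it to $\varphi\colon k^\circ\langle T_1,\dots,T_m\rangle\to A_0$. Since both rings are $\pi$-adically complete, lifts of module generators modulo $\pi$ generate $A_0$, so $\varphi$ is finite. It is injective: a nonzero element has the form $\pi^rg$ with $g\not\equiv0$ modulo $\pi$, and $\varphi(\pi^rg)=0$ would give $\varphi(g)=0$ because $A_0$ is torsion free, contradicting injectivity modulo $\pi$. Inverting $\pi$ gives a finite injection from the $m$-dimensional Tate algebra, so $\dim A_0/\pi=m=\dim A_0[\pi^{-1}]\le d$.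
\end{proof}

\subsection{Descent}\label{ss:descent}

Let $Y$ be a noetherian spectral space of dimension $\le d$. A \emph{sheaf of spectra} on $Y$ is a contravariant functor $E$ from open subsets to spectra with $E(\emptyset)=0$ that sends each square $U\cup V,\ U,\ V,\ U\cap V$ to a cartesian square. Let $\tilde\pi_qE$ be the sheafification of $U\mapsto\pi_qE(U)$.

\begin{enumerate}
\item[(D1)] (Brown--Gersten.) There is a strongly convergent spectral sequence
\[
E_2^{p,q}=H^p(Y;\tilde\pi_qE)\Rightarrow\pi_{q-p}E(Y),\qquad d_r\colon E_r^{p,q}\to E_r^{p+r,\,q+r-1},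
\]
with $E_2^{p,q}=0$ unless $0\le p\le d$. It arises from the Postnikov tower $(\tau_{\le q}E)_q$ of the sheaf $E$, which converges because $Y$ has finite homotopy dimension. The group $\pi_jE(Y)$ is filtered by the kernels of the maps to $\pi_j\bigl((\tau_{\le q}E)(Y)\bigr)$, with graded pieces $E_\infty^{p,p+j}$ for $0\le p\le d$; the smallest step is $E_\infty^{d,d+j}$. No nonzero differential leaves the column $p=d$, so there is an \emph{edge map} $E_2^{d,q}\to E_\infty^{d,q}\subset\pi_{q-d}E(Y)$.
\item[(D2)] The spectral sequence is natural. Let $f\colon Y'\to Y$ be continuous, $E'$ a sheaf of spectra on $Y'$, and $E\to f_*E'$ a map. The sections of $f_*\tau_{\le q}E'$ have no homotopy above degree $q$, so $E\to f_*\tau_{\le q}E'$ factors uniquely through $\tau_{\le q}E$. This gives a map of towers.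
\item[(D3)] Let $\mathcal G_{\mathfrak X'}$ be abelian sheaves on the spaces $|\mathfrak X'|$, $\mathfrak X'\in\mathrm{Bl}(\mathfrak X)$, with compatible maps $f^{-1}\mathcal G_{\mathfrak X'}\to\mathcal G_{\mathfrak X''}$ for $f\colon\mathfrak X''\to\mathfrak X'$. Then
\[
\operatorname*{colim}_{\mathfrak X'}H^p(|\mathfrak X'|;\mathcal G_{\mathfrak X'})=H^p\bigl(\langle X\rangle;\operatorname*{colim}_{\mathfrak X'}\rho_{\mathfrak X'}^{-1}\mathcal G_{\mathfrak X'}\bigr).
\]
This is the theorem on cohomology of cofiltered limits of spectral spaces along spectral maps \cite[Ch.~0, Prop.~3.1.19]{FK}, \cite[Tag 0A37]{Stacks}; continuous maps of noetherian spectral spaces are spectral.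
\end{enumerate}

All our uses of (D1) go through one observation.

\begin{lemma}[Corner lemma]\label{lem:corner}
Let $(E_r^{p,q})$ be a spectral sequence of abelian groups with differentials as in \textup{(D1)} and $E_2^{p,q}=0$ unless $0\le p\le d$, converging to groups $A_j$ in the sense that $A_j$ has a finite filtration with graded pieces $E_\infty^{p,p+j}$. If $E_2^{p,q}=0$ for $q<c$, then $A_j=0$ for $j<c-d$, and $A_{c-d}\cong E_2^{d,c}$, naturally for maps of such spectral sequences.
\end{lemma}

\begin{proof}
If $E_2^{p,q}\neq0$ then $q-p\ge c-d$, with equality only for $(p,q)=(d,c)$. Differentials into this spot start at $(d-r,c+1-r)$ with $r\ge2$, where the group is zero; differentials out of it land in columns $p>d$. So $A_{c-d}=E_\infty^{d,c}=E_2^{d,c}$.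
\end{proof}

\section{Three examples}\label{sec:examples}

Let $A$ be affinoid with ring of definition $A_0$. In the stable $\infty$-category $D$ the pushout \eqref{eq:pushout} is also a pullback, so the two rows have the same fiber. This gives a fiber sequence, natural in $A_0$,
\begin{equation}\label{eq:affinefiber}
K(A_0\text{ on }\pi)\longrightarrow K^{\mathrm{cont}}(A_0)\longrightarrow K^{\mathrm{cont}}(A),
\end{equation}
whose first term is a spectrum and whose first map factors through $K(A_0)$. By Lemma~\ref{lem:nil}, $\pi_qK^{\mathrm{cont}}(A_0)=K_q(A_0/\pi)$ for $q\le0$. Hence for $i\ge0$ there is an exact sequence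
\begin{equation}\label{eq:affineles}
K_{-i}(A_0\text{ on }\pi)\to K_{-i}(A_0/\pi)\to K^{\mathrm{cont}}_{-i}(A)\to K_{-i-1}(A_0\text{ on }\pi).
\end{equation}
We would like the middle map to be an isomorphism for $i=d$, and its source to be $H^d(|\mathrm{Spf}\,A_0|;\mathbb Z)$. The first example shows why this works for a valuation ring. The other two show how each expectation can fail on a given model, and what a blow-up does about it.

\begin{example}[A point]\label{ex:point}
Let $A=k$, $A_0=k^\circ$, $d=0$. The last term of \eqref{eq:affineles} for $i=0$ vanishes by (K5). The first map is zero: it factors through the kernel of $K_0(k^\circ)\to K_0(k)$, and this map is the identity of $\mathbb Z$. So $K^{\mathrm{cont}}_0(k)=K_0(\tilde k)=\mathbb Z=H^0(\mathrm{Spm}\,k;\mathbb Z)$. Proposition~\ref{prop:stalks} repeats exactly these three steps at every point of $\langle X\rangle$.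
\end{example}

\begin{example}[Two points glued modulo $\pi$]\label{ex:twopoints}
Let $A=k\times k$. With the ring of definition $k^\circ\times k^\circ$, Example~\ref{ex:point} gives $K_0^{\mathrm{cont}}(A)=\mathbb Z^2=H^0(\mathrm{Spm}\,A;\mathbb Z)$. Now take $A_0=k^\circ[x]/(x(x-\pi))$, embedded in $A$ by $x\mapsto(0,\pi)$. This ring is local, so $K_0(A_0/\pi)=\mathbb Z$, and the middle map of \eqref{eq:affineles} is not surjective. The defect sits in $K_{-1}(A_0\text{ on }\pi)$, which is therefore nonzero. Blow up the ideal $(\pi,x)$. The chart where $\pi$ generates has ring $A_0[x/\pi]=k^\circ\times k^\circ$, as $x/\pi=(0,1)$; the chart where $x$ generates is the second factor $k^\circ$ and adds nothing. So the blow-up is $\mathrm{Spf}(k^\circ\times k^\circ)$, on which the group $K_{-1}(-\text{ on }\pi)$ vanishes and the middle map of \eqref{eq:affineles} is an isomorphism.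
\end{example}

\begin{example}[A node]\label{ex:node}
Let $A_0=k^\circ\langle x,y\rangle/(y^2+xy-x^3-\pi)$, which is free of rank $2$ over $k^\circ\langle x\rangle$, so $A_0$ is admissible and $X=\mathrm{Spm}\,A_0[\pi^{-1}]$ has dimension $1$. The special fiber is the nodal cubic $B=\tilde k[x,y]/(y^2+xy-x^3)$. The substitution $x=s(s+1)$, $y=sx$ identifies $B$ with the ring of $f\in\tilde k[s]$ with $f(0)=f(-1)$. The Mayer--Vietoris sequence of the Milnor square with corners $B$, $\tilde k[s]$, $\tilde k$, $\tilde k\times\tilde k$ reads
\[
K_0(\tilde k[s])\oplus K_0(\tilde k)\to K_0(\tilde k\times\tilde k)\to K_{-1}(B)\to0,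
\]
and the image of the first map is the diagonal of $\mathbb Z^2$, so $K_{-1}(B)=\mathbb Z$. On the other hand $H^1(\mathrm{Spec}\,B;\mathbb Z)=0$, because constant sheaves on irreducible spaces are flasque. By Lemma~\ref{lem:corner} the sheaves $\tilde\pi_qK$, $q<0$, cannot all vanish on $\mathrm{Spec}\,B$.

The ring $A_0$ is regular: away from the node $B$ is regular and $\pi$ is a nonzerodivisor, and at the node the maximal ideal of the two-dimensional local ring is $(x,y)$. So (K5) and \eqref{eq:affineles} give $K^{\mathrm{cont}}_{-1}(X)=K_{-1}(B)=\mathbb Z$, and Theorem~\ref{thm:main} asserts $H^1(X;\mathbb Z)\cong\mathbb Z$. Such a class is invisible on $\mathrm{Spf}\,A_0$. Blow up $(x,y)$, which contains $\pi$. The charts $y=sx$ and $x=uy$ have the equations $x^2(s^2+s-x)=\pi$ and $y^2(1+u-u^3y)=\pi$, and their rings are $\pi$-torsion free. The special fiber is the union of the exceptional curve $C_1\cong\mathbb P^1$ and the curve $C_2=\{x=s^2+s\}\cong\mathbb A^1$; the curve $1+u=u^3y$ lies in the overlap of the charts because $u$ is invertible on it. The two curves meet in $s=0$ and $s=-1$. From $0\to\mathbb Z\to\mathbb Z_{C_1}\oplus\mathbb Z_{C_2}\to\mathbb Z_{C_1\cap C_2}\to0$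 we get $H^1(C_1\cup C_2;\mathbb Z)=\mathbb Z^2/\text{diagonal}=\mathbb Z$. The loop hidden in the node has become a loop of the Zariski topology.
\end{example}

So on a single model both the fiber term and the negative $K$-sheaves of the special fiber can get in the way. The proof shows that both obstructions die in the colimit over all blow-ups.

\section{The fiber sequence of a model, and constancy}\label{sec:fiber}

The aim of this section is to globalize \eqref{eq:affinefiber} and \eqref{eq:affineles} from affine formal schemes to all of $\mathcal C$. Call a functor $\mathcal G\colon\mathcal C^{\mathrm{op}}\to D$ a \emph{sheaf} if $\mathcal G(\emptyset)=0$ and $\mathcal G$ sends Mayer--Vietoris squares of open subsets to cartesian squares. For a finite open cover $\mathfrak U_1,\dots,\mathfrak U_r$ of $\mathfrak X$ and $\mathfrak U_I=\bigcap_{i\in I}\mathfrak U_i$ one then has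
\begin{equation}\label{eq:cube}
\mathcal G(\mathfrak X)\simeq\lim_{\emptyset\ne I\subset\{1,\dots,r\}}\mathcal G(\mathfrak U_I).
\end{equation}
This follows by induction on $r$, since the limit is the pullback of $\mathcal G(\mathfrak U_r)$ and the limit for $\mathfrak U_1,\dots,\mathfrak U_{r-1}$ over the limit for $\mathfrak U_1\cap\mathfrak U_r,\dots,\mathfrak U_{r-1}\cap\mathfrak U_r$.

Two sheaves concern us. The first is $\mathfrak X\mapsto K^{\mathrm{cont}}(\mathfrak X):=\text{``}{\lim}\text{''}_n\,K(\mathfrak X_n)$; it is a sheaf by (K1) at each level and (P1). The second is $\mathfrak X\mapsto K^{\mathrm{cont}}(\mathfrak X_\eta)$; it is a sheaf because $K^{\mathrm{cont}}$ is a sheaf for the admissible topology. The bottom row of \eqref{eq:pushout} is a natural map from the first to the second on affine objects only. We need it on all of $\mathcal C$, naturally for all morphisms, since blow-ups of affine models are not affine in general.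

\begin{lemma}\label{lem:kan}
Let $\mathcal B\subset\mathcal C_1$ be one of the following full inclusions:
\begin{enumerate}
\item[(i)] affine objects of $\mathcal C$ in separated objects of $\mathcal C$;
\item[(ii)] separated objects of $\mathcal C$ in $\mathcal C$;
\item[(iii)] affine opens in all opens of a fixed separated object of $\mathcal C$, with inclusions as morphisms.
\end{enumerate}
Then every sheaf $\mathcal G\colon\mathcal C_1^{\mathrm{op}}\to D$ is the right Kan extension of its restriction to $\mathcal B$. Consequently, for every functor $\mathcal G'\colon\mathcal C_1^{\mathrm{op}}\to D$, a natural transformation $\mathcal G'|_{\mathcal B}\to\mathcal G|_{\mathcal B}$ extends uniquely to $\mathcal G'\to\mathcal G$.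
\end{lemma}

\begin{proof}
Let $\mathfrak X\in\mathcal C_1$ and let $(\mathfrak U_i)$ be a finite affine open cover. We claim that $\mathfrak U_I\in\mathcal B$, and that $\mathfrak Y_I:=\mathfrak Y\times_{\mathfrak X}\mathfrak U_I\in\mathcal B$ for every $\mathfrak Y\to\mathfrak X$ with $\mathfrak Y\in\mathcal B$. In cases (i) and (iii), $\mathfrak X$ is separated, so $\mathfrak U_I$ is affine and $\mathfrak Y\to\mathfrak X$ is an affine morphism. In case (ii), $\mathfrak U_I$ and $\mathfrak Y_I$ are open in separated objects, and quasi-compact because the spaces are noetherian.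

Consider the commutative square, with limits over $\mathfrak Y\in(\mathcal B_{/\mathfrak X})^{\mathrm{op}}$ and nonempty $I$,
\[
\begin{array}{ccc}
\mathcal G(\mathfrak X) & \longrightarrow & \lim_{\mathfrak Y}\mathcal G(\mathfrak Y)\\
\downarrow & & \downarrow\\
\lim_I\mathcal G(\mathfrak U_I) & \longrightarrow & \lim_I\lim_{\mathfrak Y}\mathcal G(\mathfrak Y_I).
\end{array}
\]
The vertical maps are equivalences by \eqref{eq:cube}, applied to $\mathfrak X$ and to each $\mathfrak Y$. For fixed $I$, the functor $\mathcal B_{/\mathfrak X}\to\mathcal B_{/\mathfrak U_I}$, $\mathfrak Y\mapsto\mathfrak Y_I$, is right adjoint to the forgetful functor, hence cofinal. So $\lim_{\mathfrak Y}\mathcal G(\mathfrak Y_I)$ is the limit of $\mathcal G$ over $(\mathcal B_{/\mathfrak U_I})^{\mathrm{op}}$, which is $\mathcal G(\mathfrak U_I)$ because $\mathfrak U_I$ is a final object of $\mathcal B_{/\mathfrak U_I}$. Thus the bottom map is an equivalence, and so is the top map. This is the pointwise criterion for a right Kan extension.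
\end{proof}

Applying cases (i) and (ii) in turn, we obtain a natural transformation $K^{\mathrm{cont}}(\mathfrak X)\to K^{\mathrm{cont}}(\mathfrak X_\eta)$ on $\mathcal C$. Put
\[
F(\mathfrak X)=\mathrm{fib}\bigl(K^{\mathrm{cont}}(\mathfrak X)\to K^{\mathrm{cont}}(\mathfrak X_\eta)\bigr),\qquad F_q(\mathfrak X)=\pi_qF(\mathfrak X).
\]

\begin{proposition}\label{prop:fiber}
The sheaf $F$ takes values in $\mathrm{Sp}\subset D$, and $F(\mathrm{Spf}\,A_0)\simeq K(A_0\text{ on }\pi)$ naturally in $A_0$. For each $n$ the composite $F(\mathfrak X)\to K^{\mathrm{cont}}(\mathfrak X)\to K(\mathfrak X_n)$ is a natural map of spectra, given on affine objects by $K(A_0\text{ on }\pi)\to K(A_0)\to K(A_0/\pi^n)$.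
\end{proposition}

\begin{proof}
The affine statements are \eqref{eq:affinefiber}. By \eqref{eq:cube} for a finite affine cover, $F(\mathfrak X)$ is a finite limit of objects $F(\mathfrak U_I)$. If $\mathfrak X$ is separated, the $\mathfrak U_I$ are affine, so $F(\mathfrak X)\in\mathrm{Sp}$ by (P2). For general $\mathfrak X$ the $\mathfrak U_I$ are separated, and the same argument applies. The composite is a map of spectra because $\mathrm{Sp}\subset D$ is full.
\end{proof}

Next we treat the middle term. Nil-invariance holds for rings in all degrees $\le0$; passing to a space of dimension $d$ costs $d$ degrees. For $\mathfrak X\in\mathcal C$ let $E^n$ be the sheaf of spectra on $|\mathfrak X|$ given by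
\[
E^n(U)=\mathrm{fib}\bigl(K(U_n)\to K(U_1)\bigr).
\]

\begin{lemma}\label{lem:middle}
For every $\mathfrak X\in\mathcal C$ one has $\tilde\pi_qE^n=0$ for $q\le0$. If $\mathfrak X$ is a model of $X$ with $\dim X\le d$, then $\pi_{-i}K^{\mathrm{cont}}(\mathfrak X)\to K_{-i}(\mathfrak X_1)$ is an isomorphism of pro-groups for all $i\ge d$.
\end{lemma}

\begin{proof}
Let $U$ be affine and $q\le0$. In the exact sequence
\[
K_{q+1}(U_n)\to K_{q+1}(U_1)\to\pi_qE^n(U)\to K_q(U_n)\to K_q(U_1)
\]
the first map is surjective and the last is injective by Lemma~\ref{lem:nil}, so $\pi_qE^n(U)=0$. By Lemma~\ref{lem:dim}, (D1) and Lemma~\ref{lem:corner} with $c=1$, we get $\pi_jE^n(\mathfrak X)=0$ for $j\le-d$. For $i\ge d$ both $\pi_{-i}E^n(\mathfrak X)$ and $\pi_{-i-1}E^n(\mathfrak X)$ vanish, so $K_{-i}(\mathfrak X_n)\cong K_{-i}(\mathfrak X_1)$ for all $n$.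
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\,\textup{(a)}]
Let $\mathfrak X'$ be a model of $X$ and $i\ge d$. By (P3) and Lemma~\ref{lem:middle} there is an exact sequence in $\mathrm{Pro}(\mathrm{Ab})$, natural in $\mathfrak X'$,
\begin{equation}\label{eq:les}
F_{-i}(\mathfrak X')\to K_{-i}(\mathfrak X'_1)\to K^{\mathrm{cont}}_{-i}(X)\to F_{-i-1}(\mathfrak X')\to K_{-i-1}(\mathfrak X'_1).
\end{equation}
The four outer terms are constant by Proposition~\ref{prop:fiber}. By (P3) the cokernel of the first map and the kernel of the last map are constant. The middle term is an extension of the latter by the former, so it is constant by Lemma~\ref{lem:extension}.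
\end{proof}

From now on we view $K^{\mathrm{cont}}_{-i}(X)$, $i\ge d$, as an abelian group and \eqref{eq:les} as an exact sequence of abelian groups. Fix a model $\mathfrak X$. As $\mathfrak X'$ runs through $\mathrm{Bl}(\mathfrak X)$ the middle term does not change, by (M2). Filtered colimits of abelian groups are exact, so we obtain for $i\ge d$ the exact sequence
\begin{equation}\label{eq:colimit}
\operatorname*{colim}_{\mathfrak X'}F_{-i}(\mathfrak X')\to\operatorname*{colim}_{\mathfrak X'}K_{-i}(\mathfrak X'_1)\to K^{\mathrm{cont}}_{-i}(X)\to\operatorname*{colim}_{\mathfrak X'}F_{-i-1}(\mathfrak X').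
\end{equation}
It remains to compute the three colimits. By (D1)--(D3) this is a question about stalks on $\langle X\rangle$.

\section{The local rings of the Zariski--Riemann space}\label{sec:local}

For $x\in\langle X\rangle$ with images $x_{\mathfrak X'}=\rho_{\mathfrak X'}(x)$ put
\[
R_x=\operatorname*{colim}_{\mathfrak X'\in\mathrm{Bl}(\mathfrak X)}\mathcal O_{\mathfrak X',x_{\mathfrak X'}}.
\]
Equivalently, $R_x$ is the filtered colimit of the rings $A_0$ over the pairs consisting of $\mathfrak X'\in\mathrm{Bl}(\mathfrak X)$ and an affine open $\mathrm{Spf}\,A_0\subset\mathfrak X'$ containing $x_{\mathfrak X'}$. The transition maps between the stalks are local homomorphisms, so $R_x$ is a local ring with $\pi$ in its maximal ideal. Each $A_0$ is $\pi$-torsion free, so $\pi$ is a nonzerodivisor in $R_x$. Blowing up makes ideals invertible, but only ideals that contain a power of $\pi$ may be blown up. The next lemma records what this yields in the limit. Fix $x$ and write $R=R_x$.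

\begin{lemma}\label{lem:principal}
Every finitely generated ideal $J\subset R$ containing a power of $\pi$ is principal.
\end{lemma}

\begin{proof}
Write $J=(a_1,\dots,a_m,\pi^n)$ with $n\ge1$ and the $a_l$ defined on an affine open $U\ni x_{\mathfrak X'}$ of some $\mathfrak X'$. To blow up we need an ideal on all of $\mathfrak X'$. Let $j\colon U_n\to\mathfrak X'_n$ be the inclusion. The kernel of $\mathcal O_{\mathfrak X'_n}\to j_*\bigl(\mathcal O_{U_n}/(a_1,\dots,a_m)\bigr)$ is a quasi-coherent ideal of the noetherian scheme $\mathfrak X'_n$, hence coherent, and it restricts to $(a_1,\dots,a_m)$ on $U_n$. Its preimage $\mathcal A\subset\mathcal O_{\mathfrak X'}$ is a coherent ideal containing $\pi^n$ that restricts to $(a_1,\dots,a_m,\pi^n)$ on $U$. The blow-up $\mathfrak X''$ of $\mathcal A$ belongs to $\mathrm{Bl}(\mathfrak X)$ by (M2), and $\mathcal A\mathcal O_{\mathfrak X''}$ is invertible. Its stalk at $x_{\mathfrak X''}$ is principal and generates $J$.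
\end{proof}

The lemma says nothing about elements divisible by all powers of $\pi$, and $R$ need not be a domain. For instance, let $X=\mathrm{Spm}\,k[\varepsilon]/(\varepsilon^2)$. Repeated blow-up of $(\pi,\varepsilon/\pi^n)$ produces the models $k^\circ\oplus k^\circ\varepsilon/\pi^{n+1}$, and the ring of any model is finite over $k^\circ$ by the proof of Lemma~\ref{lem:dim}; so $R=k^\circ\oplus k\varepsilon$, and the $\pi$-divisible elements form the ideal $k\varepsilon$. We therefore divide out this ideal.

\begin{lemma}\label{lem:valuation}
Let $I=\bigcap_n\pi^nR$ and $V=R/I$. Then $I$ is prime, $\pi\notin I$, $V$ is a valuation ring with $V[\pi^{-1}]=\mathrm{Frac}(V)$, and $R/\pi^n=V/\pi^n$ for all $n$.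
\end{lemma}

\begin{proof}
In a local ring with maximal ideal $\mathfrak m$, a principal ideal $J$ given by finitely many generators is generated by one of them: $J/\mathfrak mJ$ has dimension $\le1$ over the residue field, so one generator spans it, and Nakayama's lemma applies.

Let $a\notin I$, say $a\notin\pi^nR$. The ideal $(a,\pi^n)$ is principal by Lemma~\ref{lem:principal} and is not generated by $\pi^n$, so it is generated by $a$. Hence every $a\notin I$ divides a power of $\pi$.

The ideal $I$ is proper since $I\subset\pi R$. Let $a,b\notin I$, with $a\mid\pi^n$ and $b\mid\pi^m$. Then $ab\mid\pi^{n+m}$. If $ab$ were in $I\subset\pi^{n+m+1}R$, then $\pi^{n+m}\in\pi^{n+m+1}R$, and cancelling the nonzerodivisor $\pi^{n+m}$ would make $\pi$ a unit. So $I$ is prime. The same cancellation shows $\pi\notin\pi^2R$, so $\pi\notin I$. The ideal $(a,b)$ contains $\pi^n$, hence is principal, hence $a\mid b$ or $b\mid a$. Thus $V$ is a domain in which divisibility is a total preorder, that is, a valuation ring. Every nonzero element of $V$ divides a power of $\pi$, so $V[\pi^{-1}]=\mathrm{Frac}(V)$. Finally $I\subset\pi^nR$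 gives $R/\pi^n=V/\pi^n$.
\end{proof}

\section{Negative $K$-theory at the stalks}\label{sec:stalks}

We must compute $K_q(R_x/\pi)$ and $K_q(R_x\text{ on }\pi)$ for $q\le0$. The first group depends only on $V$ by Lemma~\ref{lem:valuation}. For the second we need an excision statement. After that we need the vanishing of negative $K$-groups of valuation rings; we cannot assume that $V$ is noetherian, so (K5) is not available.

\subsection{Excision}

For an object $M$ of the derived $\infty$-category of a ring let $\mathrm{thick}(M)$ be the smallest stable subcategory that contains $M$ and is closed under retracts.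

\begin{lemma}\label{lem:excision}
Let $R\to R'$ be a ring map such that $\pi$ is a nonzerodivisor in both rings and $R/\pi\to R'/\pi$ is an isomorphism. Then $K(R\text{ on }\pi)\simeq K(R'\text{ on }\pi)$.
\end{lemma}

\begin{proof}
First, $\mathrm{Perf}_\pi(R)=\mathrm{thick}(R/\pi)$. Since $\pi$ is a nonzerodivisor, $R/\pi^n=\mathrm{cofib}(\pi^n\colon R\to R)$ lies in $\mathrm{Perf}_\pi(R)$, which gives one inclusion. Conversely let $P\in\mathrm{Perf}_\pi(R)$. As $P$ is perfect, $R\mathrm{Hom}_R(P,P)[\pi^{-1}]=R\mathrm{Hom}_R(P,P[\pi^{-1}])=0$, so $\pi^n\mathrm{id}_P\simeq0$ for some $n$. Then $P\otimes_R^LR/\pi^n=\mathrm{cofib}(\pi^n\colon P\to P)\simeq P\oplus P[1]$ has $P$ as a retract. This complex lies in $\mathrm{thick}(R/\pi^n)$ because $P\in\mathrm{thick}(R)$, and $R/\pi^n\in\mathrm{thick}(R/\pi)$ by the extensions $0\to R/\pi\to R/\pi^n\to R/\pi^{n-1}\to0$. The same holds for $R'$.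

Derived base change sends $R/\pi$ to $\mathrm{cofib}(\pi\colon R'\to R')=R'/\pi$. The induced map
\[
R\mathrm{Hom}_R(R/\pi,R/\pi)\to R\mathrm{Hom}_{R'}(R'/\pi,R'/\pi)=R\mathrm{Hom}_R(R/\pi,R'/\pi)
\]
is composition with the isomorphism $R/\pi\to R'/\pi$, hence an equivalence. So base change is fully faithful on $\mathrm{thick}(R/\pi)$, with essential image $\mathrm{thick}(R'/\pi)$. Thus $\mathrm{Perf}_\pi(R)\simeq\mathrm{Perf}_\pi(R')$, and (K1) concludes.
\end{proof}

\subsection{Valuation rings}

By (K3), $K_{-1}(S)=0$ as soon as the class of every projective $S[t^{\pm1}]$-module comes from $K_0(S[t])$. A projective $S[t^{\pm1}]$-module extends to a finitely presented $S[t]$-module, so it suffices that such modules have finite resolutions by finitely generated projectives. Over a non-noetherian base two things must be checked: that syzygies stay finitely generated, and that the resolution stops. Recall that over a valuation ring torsion free modules are flat, and finitely generated torsion free modules are free. Fields count as valuation rings.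

\begin{lemma}\label{lem:valK}
Let $W$ be a valuation ring and $S=W[t_1,\dots,t_m]$.
\begin{enumerate}
\item[(1)] Every finitely generated $S$-module that is torsion free over $W$ is finitely presented.
\item[(2)] For each $0\le b\le m$, every finitely presented module over $S[(t_1\cdots t_b)^{-1}]$ has a finite resolution by finitely generated projective modules.
\item[(3)] $K_{-q}(W)=0$ for $q\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $M=L/N$ with $L=S^r$ and $M$ torsion free over $W$; we show that $N$ is finitely generated. The plan is to reduce to the residue field $\kappa$ of $W$, where Hilbert's basis theorem holds, and to lift by Nakayama's lemma. Nakayama's lemma needs finite $W$-modules, so we make the problem graded. Filter $S$ and $L$ by total degree, put $N_{\le n}=N\cap L_{\le n}$, and form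
\[
N^h=\bigoplus_nN_{\le n}u^n\ \subset\ L^h=\bigoplus_nL_{\le n}u^n=(S^h)^r,\qquad S^h=\bigoplus_nS_{\le n}u^n=W[u,ut_1,\dots,ut_m].
\]
Here $S^h$ is a graded polynomial ring in $m+1$ variables. The $W$-module $L_{\le n}/N_{\le n}\subset M$ is finitely generated and torsion free, hence free. So $N_{\le n}$ is a direct summand of the finite free $W$-module $L_{\le n}$. Therefore $N_{\le n}$ is finitely generated over $W$, and $N^h\otimes_W\kappa\to L^h\otimes_W\kappa$ is injective. By Hilbert's basis theorem $N^h\otimes_W\kappa$ is generated over $S^h\otimes_W\kappa$ in degrees $\le e$ for some $e$. Let $N'\subset N^h$ be the $S^h$-submodule generated by the components of degree $\le e$. In each degree $n$ the component of $N'$ surjects onto $N_{\le n}\otimes_W\kappa$, so it equals $N_{\le n}u^n$ by Nakayama's lemma. Thus $N'=N^h$. Setting $u=1$ shows that $N$ is generated over $S$ by the finitely generated $W$-module $N_{\le e}$.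

(2) Let first $b=0$. Let $M$ be finitely presented, $0\to N\to S^r\to M\to0$ with $N$ finitely generated. As a submodule of $S^r$, $N$ is torsion free over $W$, so it is finitely presented by (1). The kernel of a surjection from a finite free module onto $N$ is then again finitely generated and torsion free over $W$. Iterating, $N$ has a resolution by finite free modules all of whose syzygies are finitely presented.

To bound the length, consider $S\otimes_WN$ with the commuting endomorphisms $\delta_i=t_i\otimes1-1\otimes t_i$. Write $S\otimes_WN=N[T_1,\dots,T_m]$ with $T_i=t_i\otimes1$. The change of variables $T_i\mapsto T_i-t_i$ over $S$ shows that this is also the polynomial module $N[\delta_1,\dots,\delta_m]$. So the Koszul complex of $\delta_1,\dots,\delta_m$ is a resolution of length $m$ of the quotient $N$, on which $T_i$ acts as $t_i$. Its terms are finite sums of copies of $S\otimes_WN$, and these are flat over $S$ (acting on the left factor) because $N$ is flat over $W$. Hence $N$ has flat dimension $\le m$ over $S$. Its $m$-th syzygy is flat and finitely presented, hence projective, and we obtain the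 required resolution of $M$.

For general $b$, clearing denominators in a presentation matrix shows that every finitely presented $S[(t_1\cdots t_b)^{-1}]$-module is the localization of a finitely presented $S$-module. Localize its resolution.

(3) Let $S_b=W[s_1^{\pm1},\dots,s_b^{\pm1}]$. We show $K_{-q}(S_b)=0$ for all $b\ge0$ by induction on $q\ge1$; the case $b=0$ is the claim. A finitely generated projective $S_b[t^{\pm1}]$-module $P$ has the form $M[t^{-1}]$ with $M$ finitely presented over $S_b[t]$. By (2), $M$ has a finite resolution $P_\bullet$ by finitely generated projective $S_b[t]$-modules, so $[P]=\sum_l(-1)^l[P_l[t^{-1}]]$ lies in the image of $K_0(S_b[t])$. By (K3), $K_{-1}(S_b)=0$. For $q\ge2$, (K3) presents $K_{-q}(S_b)$ as a quotient of $K_{1-q}(S_{b+1})=0$.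
\end{proof}

\subsection{The stalks}

\begin{proposition}\label{prop:stalks}
Let $x\in\langle X\rangle$ and $R=R_x$.
\begin{enumerate}
\item[(1)] $K_{-q}(R/\pi)=0$ for $q\ge1$, and $K_0(R/\pi)=\mathbb Z$ via the rank.
\item[(2)] $K_{-q}(R\text{ on }\pi)=0$ for $q\ge1$.
\item[(3)] The map $K_0(R\text{ on }\pi)\to K_0(R/\pi)$ is zero.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $V$ be as in Lemma~\ref{lem:valuation}.

(1) We have $R/\pi=V/\pi$, and the quotient of this ring by its nilradical is $V/\sqrt{\pi V}$. The prime ideals of $V$ are totally ordered, so $\sqrt{\pi V}$, the intersection of the primes containing $\pi$, is prime, and $V/\sqrt{\pi V}$ is a valuation ring. Lemmas~\ref{lem:nil} and \ref{lem:valK}(3) give the vanishing. The ring $R/\pi$ is local, so $K_0(R/\pi)=\mathbb Z$ by (K4).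

(2) The map $R\to V$ satisfies the hypotheses of Lemma~\ref{lem:excision}, since $\pi$ is nonzero in the domain $V$. So $K_{-q}(R\text{ on }\pi)=K_{-q}(V\text{ on }\pi)$. As $V[\pi^{-1}]=\mathrm{Frac}(V)$, this group sits in the exact sequence
\[
K_{1-q}(V)\to K_{1-q}(\mathrm{Frac}\,V)\to K_{-q}(V\text{ on }\pi)\to K_{-q}(V),
\]
whose last term vanishes by Lemma~\ref{lem:valK}(3). For $q\ge2$ the second term vanishes by the same lemma. For $q=1$ the first map is the identity of $\mathbb Z$.

(3) The map factors through $K_0(R\text{ on }\pi)\to K_0(R)=\mathbb Z$, whose image is the kernel of $K_0(R)\to K_0(R[\pi^{-1}])$. The ring $R[\pi^{-1}]$ is nonzero, and the rank at any of its primes is a left inverse of this map. So the kernel is zero.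
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Part (a) was proved in Section~\ref{sec:fiber}. Fix a model $\mathfrak X$ of $X$, which exists by (M1); all colimits are over $\mathfrak X'\in\mathrm{Bl}(\mathfrak X)$.

\subsection{Two spectral sequences on $\langle X\rangle$}

Each $|\mathfrak X'|$ is noetherian of dimension $\le d$ by Lemma~\ref{lem:dim}. It carries the sheaves of spectra $U\mapsto F(U)$ and $U\mapsto K(U_1)$, and the map between them from Proposition~\ref{prop:fiber}. These data are natural for morphisms in $\mathcal C$, so by (D2) the two descent spectral sequences and the map between them form a directed system indexed by $\mathrm{Bl}(\mathfrak X)$. Take the colimit. Filtered colimits are exact, so they commute with passing from one page to the next. All terms lie in the columns $0\le p\le d$, so $E_\infty=E_{d+1}$ and the filtrations have length at most $d+1$, uniformly in $\mathfrak X'$; hence the colimit spectral sequences converge to the colimits of the abutments. Using (D3) for the $E_2$-pages, we obtain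
\[
H^p(\langle X\rangle;\mathcal F_q)\Rightarrow\operatorname*{colim}_{\mathfrak X'}F_{q-p}(\mathfrak X'),\qquad H^p(\langle X\rangle;\mathcal K_q)\Rightarrow\operatorname*{colim}_{\mathfrak X'}K_{q-p}(\mathfrak X'_1),
\]
together with a morphism from the first to the second. Here $\mathcal F_q$ and $\mathcal K_q$ are the colimits of the pullbacks to $\langle X\rangle$ of the sheaves $\tilde\pi_q$ on the $|\mathfrak X'|$.

The stalk of $\mathcal F_q$ at $x$ is the colimit of $K_q(A_0\text{ on }\pi)$ over the pairs $(\mathfrak X',\mathrm{Spf}\,A_0\ni x_{\mathfrak X'})$, which is $K_q(R_x\text{ on }\pi)$ by (K2). In the same way the stalk of $\mathcal K_q$ is $K_q(R_x/\pi)$, and the map on stalks is the one of Proposition~\ref{prop:stalks}. Therefore $\mathcal F_q=\mathcal K_q=0$ for $q<0$, and $\mathcal F_0\to\mathcal K_0$ is zero. On each $|\mathfrak X'|$ the rank, a map from $K_0(U_1)$ to locally constant functions on $U$, induces a map from $\tilde\pi_0$ to the constant sheaf $\mathbb Z$. It is an isomorphism on stalks by (K2) and (K4), and it is compatible with pullback. So $\mathcal K_0=\mathbb Z$.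

\subsection{Parts (b) and (c)}

Lemma~\ref{lem:corner} with $c=0$ applies to both spectral sequences. Both abutments vanish in degrees $<-d$, and
\[
\operatorname*{colim}_{\mathfrak X'}F_{-d}(\mathfrak X')=H^d(\langle X\rangle;\mathcal F_0),\qquad\operatorname*{colim}_{\mathfrak X'}K_{-d}(\mathfrak X'_1)=H^d(\langle X\rangle;\mathbb Z).
\]
The map from the first group to the second is induced by $\mathcal F_0\to\mathcal K_0$, so it is zero. Note that we do not need to know $\mathcal F_0$.

Insert this into \eqref{eq:colimit}. For $i=d$ the first map is zero and the last term is zero, so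
\begin{equation}\label{eq:iso}
H^d(X;\mathbb Z)=H^d(\langle X\rangle;\mathbb Z)=\operatorname*{colim}_{\mathfrak X'}K_{-d}(\mathfrak X'_1)\xrightarrow{\ \cong\ }K^{\mathrm{cont}}_{-d}(X).
\end{equation}
For $i>d$ the two neighbors of $K^{\mathrm{cont}}_{-i}(X)$ in \eqref{eq:colimit} vanish, so $K^{\mathrm{cont}}_{-i}(X)=0$, and the map in (c) is an isomorphism of zero groups. This proves (b) and (c).

\subsection{Part (d)}

For every model $\mathfrak X'$ of $X$ let $e_{\mathfrak X'}$ be the composite
\[
H^d(|\mathfrak X'|;\mathbb Z)\to K_{-d}(\mathfrak X'_1)\cong\pi_{-d}K^{\mathrm{cont}}(\mathfrak X')\to K^{\mathrm{cont}}_{-d}(X),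
\]
where the first map is the edge map of (D1). Let $g\colon\mathfrak Y'\to\mathfrak X'$ be a morphism in $\mathcal C$ whose generic fiber $f\colon Y\to X$ is a map of spaces of dimension $\le d$. All three maps are natural for $g$, the first by (D2), so
\begin{equation}\label{eq:nat}
e_{\mathfrak Y'}\circ g^*=f^*\circ e_{\mathfrak X'}.
\end{equation}
By construction the isomorphism $e_X$ in \eqref{eq:iso} is the colimit of the $e_{\mathfrak X'}$, that is, $e_X\circ\rho_{\mathfrak X'}^*=e_{\mathfrak X'}$ for $\mathfrak X'\in\mathrm{Bl}(\mathfrak X)$. This identity holds for every model $\mathfrak X''$ of $X$: by (M2) there is a morphism of models $h\colon\mathfrak X'\to\mathfrak X''$ with $\mathfrak X'\in\mathrm{Bl}(\mathfrak X)$, and then $e_X\rho_{\mathfrak X''}^*=e_X\rho_{\mathfrak X'}^*h^*=e_{\mathfrak X'}h^*=e_{\mathfrak X''}$ by \eqref{eq:nat}. In particular $e_X$ does not depend on $\mathfrak X$.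

Now let $f\colon Y\to X$ be given and $\alpha\in H^d(X;\mathbb Z)$. By (D3), $\alpha=\rho_{\mathfrak X'}^*\alpha'$ for some model $\mathfrak X'$. Choose $g\colon\mathfrak Y'\to\mathfrak X'$ extending $f$ by (M3). The map $\langle Y\rangle\to\langle X\rangle$ induced by $f$ is compatible with $g$, so $f^*\alpha=\rho_{\mathfrak Y'}^*g^*\alpha'$, and
\[
e_Y(f^*\alpha)=e_{\mathfrak Y'}(g^*\alpha')=f^*e_{\mathfrak X'}(\alpha')=f^*e_X(\alpha).
\]
This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}
The hypothesis that $X$ is qcqs is used in (M1)--(M3); quasi-compactness of the models makes all covers finite, and this keeps $F(\mathfrak X)$ inside $\mathrm{Sp}$. The discreteness of the valuation is used in the factorization $\pi^rg$ in Lemma~\ref{lem:dim} and to make the schemes $\mathfrak X_n$ noetherian, in particular in Lemma~\ref{lem:principal}. The restriction $i\ge d$ enters in Lemma~\ref{lem:middle} and in the two applications of the corner lemma above. The next section shows that Lemma~\ref{lem:middle} and part (a) fail for $i=d-1$.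
\end{remark}

\section{Degree $1-d$: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

Constancy in degrees $\le-d$ rested on nil-invariance of $K_q$ for $q\le0$. The group $K_1$ is not nil-invariant: the units $1+\pi a$ modulo $\pi^n$ grow with $n$. By the corner lemma their $d$-th cohomology contributes to degree $1-d$. So we look for a model whose structure sheaf has nonzero $d$-th cohomology and for which the fiber term $F$ does not interfere. A constant family achieves both.

Let $k=\mathbb C((t))$, $\pi=t$, and let $Y$ be a complex abelian variety of dimension $d\ge1$. Its canonical sheaf is trivial, so $H^d(Y,\mathcal O_Y)\ne0$ by Serre duality. Let $\mathfrak X=Y\times\mathrm{Spf}\,\mathbb C[[t]]$, with $\mathfrak X_n=Y\times\mathrm{Spec}\,\mathbb C[t]/t^n$ and projections $p_n\colon\mathfrak X_n\to Y$. Open subsets of $\mathfrak X$ correspond to open subsets of $Y$, and $\mathrm{Spec}\,B\subset Y$ corresponds to $\mathrm{Spf}\,B[[t]]$. The formal scheme $\mathfrak X$ is smooth and proper of relative dimension $d$ over $\mathbb C[[t]]$, so $X=\mathfrak X_\eta$ is a smooth proper rigid $k$-space of dimension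 $d$.

\subsection{The fiber term}

Let $\mathrm{Spec}\,B\subset Y$ be open. The ring $B$ is regular noetherian. So is $B[[t]]$, because $t$ is a nonzerodivisor in the Jacobson radical with regular quotient, and so is $B[[t]][t^{-1}]$. Consider the exact functor
\[
\Phi_B\colon\mathrm{Perf}(B)\to\mathrm{Perf}_t(B[[t]]),\qquad M\mapsto\mathrm{cofib}\bigl(t\colon M\otimes_BB[[t]]\to M\otimes_BB[[t]]\bigr).
\]
It is natural in $B$, and it is the pushforward along $B[[t]]\to B$, $t\mapsto0$. It induces an equivalence $K(B)\simeq K(B[[t]]\text{ on }t)$: in degrees $\ge0$ this is Quillen's d\'evissage, and in degrees $<0$ both sides vanish by (K5). By Proposition~\ref{prop:fiber} and Lemma~\ref{lem:kan}(iii), these equivalences extend to an equivalence of sheaves on $Y$, so $F(\mathfrak X)\simeq K(Y)$. Since $d\ge1$, (K5) gives $F_{-d}(\mathfrak X)=K_{-d}(Y)=0$.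

We claim that $F(\mathfrak X)\to K^{\mathrm{cont}}(\mathfrak X)$ is zero on homotopy pro-groups. A map from a constant pro-group to $\text{``}{\lim}\text{''}_n\,K_q(\mathfrak X_n)$ is a compatible family of maps to the $K_q(\mathfrak X_n)$, so it suffices to treat $K(Y)\simeq F(\mathfrak X)\to K(\mathfrak X_n)$. On affine opens this map is induced by $\Phi_B$ followed by base change to $B[t]/t^n$, that is, by
\[
\Psi\colon M\mapsto\mathrm{cofib}(t\colon p_n^*M\to p_n^*M).
\]
The functor $\Psi$ is defined on every open subset of $Y$, compatibly with restriction, so by the uniqueness in Lemma~\ref{lem:kan}(iii) the global map is $K(\Psi)$. The additivity theorem, applied to the cofiber sequence of exact functors $p_n^*\to p_n^*\to\Psi$, gives $K(\Psi)=p_n^*-p_n^*=0$ on homotopy groups. The exact sequence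
\[
F_{1-d}(\mathfrak X)\xrightarrow{\ 0\ }\pi_{1-d}K^{\mathrm{cont}}(\mathfrak X)\to K^{\mathrm{cont}}_{1-d}(X)\to F_{-d}(\mathfrak X)=0
\]
now shows $K^{\mathrm{cont}}_{1-d}(X)\cong\text{``}{\lim}\text{''}_n\,K_{1-d}(\mathfrak X_n)$.

\subsection{The tower $K_{1-d}(\mathfrak X_n)$}

The projection $p_n$ is a retraction of $Y=\mathfrak X_1\to\mathfrak X_n$, compatibly with $n$ and with restriction to open subsets. With $E^n$ as in Section~\ref{sec:fiber} we get $K(U_n)\simeq K(U)\oplus E^n(U)$ for all open $U\subset Y$, and in particular
\[
K_{1-d}(\mathfrak X_n)=K_{1-d}(Y)\oplus\pi_{1-d}E^n(Y).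
\]
By Lemma~\ref{lem:middle}, $\tilde\pi_qE^n=0$ for $q\le0$. By the splitting, $\tilde\pi_1E^n$ is the kernel of the map of sheafified $K_1$-groups, which by (K2) and (K4) is $\mathcal O_{\mathfrak X_n}^*\to\mathcal O_Y^*$. The kernel is $1+t\,\mathcal O_Y[t]/t^n$. In characteristic zero the logarithm $1+a\mapsto\sum_{m\ge1}(-1)^{m-1}a^m/m$, a finite sum, identifies it with $t\,\mathcal O_Y[t]/t^n=\bigoplus_{j=1}^{n-1}\mathcal O_Yt^j$, compatibly with truncation in $t$. Lemma~\ref{lem:corner} with $c=1$ gives $\pi_{1-d}E^n(Y)=H^d(Y,\mathcal O_Y)^{n-1}$, and therefore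
\[
K^{\mathrm{cont}}_{1-d}(X)\cong\text{``}{\lim}\text{''}_n\,\bigl(K_{1-d}(Y)\oplus H^d(Y,\mathcal O_Y)^{n-1}\bigr),
\]
where the transition maps forget the last coordinate. They are surjective with kernel $H^d(Y,\mathcal O_Y)\ne0$. Theorem~\ref{thm:sharp} follows from the next lemma; its last sentence follows because $H^{d-1}(X;\mathbb Z)$ is constant.

\begin{lemma}\label{lem:tower}
Let $(G_n)_{n\ge1}$ be a tower of abelian groups with surjective transition maps. If $\text{``}{\lim}\text{''}_n\,G_n$ is constant, then $G_{m+1}\to G_m$ is bijective for all large $m$.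
\end{lemma}

\begin{proof}
Let $\varphi\colon G\to\text{``}{\lim}\text{''}_n\,G_n$ be an isomorphism with $G\in\mathrm{Ab}$, given by compatible maps $\varphi_m\colon G\to G_m$. Applying the functor $\lim\colon\mathrm{Pro}(\mathrm{Ab})\to\mathrm{Ab}$ gives $G\cong\lim_nG_n$. The limit of a tower of surjections surjects onto each term, so every $\varphi_m$ is surjective. The inverse of $\varphi$ is an element of $\operatorname{colim}_m\mathrm{Hom}(G_m,G)$, so for all large $m$ it is represented by a map $\psi_m\colon G_m\to G$, and $\psi_m\varphi_m=\mathrm{id}_G$. Thus $\varphi_m$ is injective, hence bijective, for all large $m$. Since $\varphi_m$ is $\varphi_{m+1}$ followed by $G_{m+1}\to G_m$, the transition map is bijective.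
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bosch}
Bosch, \emph{Lectures on Formal and Rigid Geometry}.

\bibitem{Dahlhausen}
Christian Dahlhausen, \emph{Continuous K-Theory and Cohomology of Rigid Spaces}, arXiv:1910.10437 (2019).

\bibitem{FK}
Fujiwara and Kato, \emph{Foundations of Rigid Geometry I}.

\bibitem{Stacks}
\emph{The Stacks Project}.

\end{thebibliography}
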